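# The universal invariant of the double $\mathbb D$ is determined by that of $U_h(\mathfrak{sl}_2)$

## 1. The algebra $\mathbb D$ and its quotient $U_h(\mathfrak{sl}_2)$

**Definition (the algebra).** $\mathbb D$ is the ribbon Hopf algebra of Bar-Natan and van der Veen. Its ground ring is $\mathbb Q[\epsilon][[h]]$, its topological generators are $y,b,a,x$, and with
$$q=e^{h\epsilon},\qquad A=e^{-h\epsilon a},\qquad B=e^{-hb}$$
its relations are
$$[a,x]=x,\quad [a,y]=-y,\quad [b,x]=\epsilon x,\quad [b,y]=-\epsilon y,\quad [a,b]=0,\quad xy-qyx=\frac{1-AB}{h}.$$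

It is the Drinfeld double of the Borel algebra generated by $y,b$, paired with its dual generated by $a,x$. As a module a double is the tensor product of its two halves, so
$$\mathbb D\cong\mathbb Q[\epsilon][y,b,a,x][[h]]:$$
every element is uniquely a sum $\sum c_{p,k,i,j,l,r}\,\epsilon^ph^k\,y^ib^ja^lx^r$ with $c_{p,k,i,j,l,r}\in\mathbb Q$ and only finitely many nonzero terms for each $k$. I call this the PBW expansion. All tensor products are $h$-adically completed.

**Example.** Modulo $h$ the last relation reads $[x,y]=b+\epsilon a$, because $(1-AB)/h=b+\epsilon a+O(h)$. So $\mathbb D/h$ is the enveloping algebra, over $\mathbb Q[\epsilon]$, of a Lie algebra that is free of rank $4$. Its associated graded ring is a polynomial ring, so $\mathbb D/h$ is a domain.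

Since $[a,x]=x$ says $ax=x(a+1)$, and similarly for the other pairs,
$$By=qyB,\qquad Bx=q^{-1}xB,\qquad Ay=qyA,\qquad Ax=q^{-1}xA. \tag{1}$$

The element $b-\epsilon a$ is central: it commutes with $a,b$, and $[b-\epsilon a,x]=\epsilon x-\epsilon x=0$, $[b-\epsilon a,y]=-\epsilon y+\epsilon y=0$.

**Definition (the two quotients).** $\mathbb D_1$ is $\mathbb D$ with $\epsilon=1$. It has the PBW expansion $\sum c\,h^ky^ib^ja^lx^r$ over $\mathbb Q$. Then $U=U_h(\mathfrak{sl}_2)$ is the quotient of $\mathbb D_1$ by the central element $t=b-a$.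

**Example.** In $U$ we have $a=b$. Writing $H$ for this element, $[H,x]=x$, $[H,y]=-y$ and $xy-qyx=(1-e^{-2hH})/h$, which modulo $h$ is $[x,y]=2H$. The element $ht\in\mathbb D_1$ is nonzero and maps to $0$ in $U$. The element $h(\epsilon-1)\in\mathbb D$ is nonzero and is already $0$ in $\mathbb D_1$.

## 2. R-matrix, ribbon element, balancing element

**Definition (Hopf structure and R-matrix).** We use $\Delta y=y\otimes B+1\otimes y$, $\Delta x=x\otimes A+1\otimes x$, with $a,b$ primitive. The antipode axiom then forces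
$$S(a)=-a,\quad S(b)=-b,\quad S(x)=-xA^{-1},\quad S(y)=-yB^{-1}.$$
With $[m]_q=1+q+\dots+q^{m-1}$ and $c_m=h^m/[m]_q!$,
$$R=\sum_{m,n\ge0}\frac{h^{m+n}}{[m]_q!\,n!}\,y^mb^n\otimes a^nx^m=\sum_mc_m\,(y^m\otimes1)\,e^{h\,b\otimes a}\,(1\otimes x^m).$$

This has the shape of a canonical element: the basis $y^mb^n$ of one half against the rescaled basis $a^nx^m$ of the other. Let us check that it is an R-matrix for this coproduct. Subscripts denote tensor positions.

**$(\Delta\otimes1)R=R_{13}R_{23}$.** Put $P=y\otimes B$, $Q=1\otimes y$. By (1), $PQ=qQP$, so the $q$-binomial theorem gives $(P+Q)^m=\sum_{k+l=m}\frac{[m]_q!}{[k]_q![l]_q!}Q^lP^k$, that is, $c_m\Delta(y)^m=\sum_{k+l=m}c_kc_l\,y^k\otimes y^lB^k$. The left side is therefore $\sum c_kc_l\,y_1^ky_2^lB_2^ke^{h(b_1+b_2)a_3}x_3^{k+l}$. On the right side, $x_3^ke^{hb_2a_3}=e^{hb_2(a_3-k)}x_3^k=B_2^ke^{hb_2a_3}x_3^k$, so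
$$R_{13}R_{23}=\sum c_kc_l\,y_1^ke^{hb_1a_3}x_3^k\,y_2^le^{hb_2a_3}x_3^l$$
is the same sum.

**$(1\otimes\Delta)R=R_{13}R_{12}$.** Now $P=x\otimes A$, $Q=1\otimes x$ satisfy $QP=qPQ$, so $c_m\Delta(x)^m=\sum_{k+l=m}c_kc_l\,x^k\otimes A^kx^l$. The left side is $\sum c_kc_l\,y_1^{k+l}e^{hb_1(a_2+a_3)}x_2^kA_3^kx_3^l$. On the right, $e^{hb_1a_3}y_1^k=y_1^ke^{h(b_1-\epsilon k)a_3}=y_1^ke^{hb_1a_3}A_3^k$ turns $\sum c_kc_l\,y_1^le^{hb_1a_3}x_3^l\,y_1^ke^{hb_1a_2}x_2^k$ into the same sum.

**$R\Delta=\Delta^{op}R$ on $a,b$.** Both $y\otimes x$ and $b\otimes a$ commute with $a\otimes1+1\otimes a$ and with $b\otimes1+1\otimes b$.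

**$R\Delta(y)=\Delta^{op}(y)R$.** First,
$$x^my=q^myx^m+\tfrac{[m]_q}{h}(1-q^{m-1}AB)x^{m-1}.$$
This is the relation for $m=1$. Multiplying by $x$ on the left and using $xAB=q^2ABx$ gives
$$x^{m+1}y=q^{m+1}yx^{m+1}+\tfrac1h\big(q^m+[m]_q-(q^m+q^{m+1}[m]_q)AB\big)x^m,$$
and $q^m+[m]_q=[m+1]_q$, $q^m+q^{m+1}[m]_q=q^m[m+1]_q$. Insert this into $R(1\otimes y)$. In the terms with $q^myx^m$, use $e^{hb_1a_2}y_2=y_2B_1e^{hb_1a_2}$ and $q^my_1^mB_1=B_1y_1^m$: they sum to $(B\otimes y)R$. In the others use $c_m[m]_q/h=c_{m-1}$ and shift $m$. So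
$$R(1\otimes y)=(B\otimes y)R+(y\otimes1)R-\sum_mc_mq^m(y^{m+1}\otimes1)e^{hb\otimes a}(1\otimes ABx^m).$$
The last sum is $R(y\otimes B)$, because $e^{hb_1a_2}y_1=y_1e^{hb_1a_2}A_2$ and $x^mB=q^mBx^m$. Hence $R(1\otimes y+y\otimes B)=(B\otimes y+y\otimes1)R$.

**$R\Delta(x)=\Delta^{op}(x)R$.** In the same way, by induction using $ABy=q^2yAB$,
$$xy^m=q^my^mx+\tfrac{[m]_q}{h}y^{m-1}(1-q^{m-1}AB).$$
Insert this into $(x\otimes1)R$. In the first terms, $x_1e^{hb_1a_2}=e^{hb_1a_2}A_2x_1$ and $q^mA_2x_2^m=x_2^mA_2$, so they sum to $R(x\otimes A)$. Hence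
$$(x\otimes1)R=R(x\otimes A)+R(1\otimes x)-\sum_mc_mq^m(y^mAB\otimes1)e^{hb\otimes a}(1\otimes x^{m+1}).$$
The last sum is $(A\otimes x)R$, because $A_1y_1^m=q^my_1^mA_1$ and $x_2e^{hb_1a_2}=B_1e^{hb_1a_2}x_2$.

**Definition (ribbon data).** Write $R=\sum R'\otimes R''$ and $u=\sum S(R'')R'$. The textbook facts about a quasi-triangular Hopf algebra that we use are
$$(S\otimes S)R=R,\quad R^{-1}=\sum S(R')\otimes R'',\quad u^{-1}=\sum R''S^2(R'),\quad S^2(z)=uzu^{-1},$$
and $uS(u)$ is central. The ribbon element $v$ is central, with $v^2=uS(u)$ and counit $1$. The balancing element is $\kappa=uv^{-1}$.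

**Example (a commutative model).** Take $\mathbb Q[a,b][[h]]$ with $a,b$ primitive and $R=e^{h\,b\otimes a}$. Then $u=e^{-hab}=S(u)$, the choice $v=u$ is central with $v^2=uS(u)$ and counit $1$, it satisfies $\Delta(v)=e^{-h(a_1+a_2)(b_1+b_2)}=(R_{21}R)^{-1}(v\otimes v)$, and $\kappa=1$.

**The balancing element is a power series in known things.** We need this because $v$ is given to us only implicitly. Since $R\equiv1$ mod $h$, also $u\equiv1$ mod $h$. From $v^2\equiv1$ we get $(v-1)(v+1)\equiv0$ in the domain $\mathbb D/h$, so $v\equiv\pm1$, and the counit forces $v\equiv1$. Thus $\kappa\equiv1$ mod $h$. As $uS(u)$ is central, $u\cdot uS(u)=uS(u)\cdot u$. Canceling $u$ gives $uS(u)=S(u)u$. Therefore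
$$\kappa^2=u^2v^{-2}=uS(u)^{-1}. \tag{2}$$
Let $s=(1+(\kappa^2-1))^{1/2}$ be the binomial series, which converges because $\kappa^2-1\in h\mathbb D$. It is a limit of polynomials in $\kappa^2$, so it commutes with $\kappa$. Then $(\kappa-s)(\kappa+s)=0$, and $\kappa+s\equiv2$ mod $h$ is invertible. So
$$\kappa=\big(1+(\kappa^2-1)\big)^{1/2}. \tag{3}$$

**Example (first order).** From the formula for $R$, $u=1-h(ab+xy)+O(h^2)$ and $S(u)=1-h(ab+yx)+O(h^2)$. By (2), $\kappa^2=1-h(xy-yx)+O(h^2)$, so $\kappa=1-\frac h2(b+\epsilon a)+O(h^2)$.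

## 3. Universal invariants of long knots

**Definition (universal invariant).** Present a framed knot $K$ as a long knot diagram (a 1-1 tangle) in which all crossings point upward. Decorate each crossing with the legs of $R^{\pm1}$ and each full rotation with the appropriate power $\kappa^{\pm1}$. Multiply the decorations in the order met along the strand. The result $Z_{\mathbb D}(K)\in\mathbb D$ is an invariant of $K$. The same recipe defines $Z_U(K)$. The framing of $K$ is the writhe $w$ of the diagram, so $w=0$ for a 0-framed knot.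

Conventions vary, so we fix two signs $\eta,\theta\in\{\pm1\}$ and treat all cases at once:

- a crossing of sign $s$ carries $R^{\eta s}$;
- its first leg sits on the over-strand if $\theta=1$ and on the under-strand if $\theta=-1$;
- full rotations carry $\kappa^{\pm1}$;
- decorations are multiplied along the strand consistently from left to right, or consistently from right to left.

The other standard choices of $(\Delta,S,R)$ stay inside this scheme.

- $(\Delta^{op},S^{-1},R_{21})$ replaces $u$ by $\sum S^{-1}(R')R''=\sum R'S(R'')=\sum S(R')S^2(R'')=S(u)$. The product $uS(u)$ is unchanged, so $v$ is kept, and $\kappa$ becomes $S(u)v^{-1}$. This is $\kappa^{-1}$, since $\kappa\cdot S(u)v^{-1}=uS(u)v^{-2}=1$.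
- $R\to R_{21}^{-1}=\sum R''\otimes S(R')$ replaces $u$ by $\sum S^2(R')R''=\sum S^3(R')S(R'')=S(u^{-1})=S(u)^{-1}$ and $v$ by $v^{-1}$. Since $S(u)^{-1}v=uv^{-2}v=\kappa$, it keeps $\kappa$.
- The opposite product with $R_{21}$ and $S^{-1}$ replaces $u$ by $\sum R''S^{-1}(R')=\sum S(R'')R'=u$ and keeps $\kappa$.

The quotient map $\mathbb D\to U$ carries decorations to decorations, so it sends $Z_{\mathbb D}(K)$ to $Z_U(K)$.

**Example (commutative model).** With $R=e^{h\,b\otimes a}$ and $\kappa=1$, each crossing of sign $s$ contributes $e^{\eta s\,hab}$ wherever its legs sit. So $Z(K)=e^{\eta hw\,ab}$, and $Z(K)=1$ for every 0-framed knot.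

**Example (the kink).** Let the strand run from bottom left to top right over a positive crossing, make a clockwise loop on the right, and return from bottom right to top left. With $\eta=\theta=1$, multiplying left to right and with $\kappa^{-1}$ on the loop, the decoration is $\sum R'\kappa^{-1}R''$. Since $S^2(z)=uzu^{-1}=\kappa z\kappa^{-1}$ and, as just seen, $\sum S^2(R')R''=S(u)^{-1}$,
$$\sum R'\kappa^{-1}R''=\kappa^{-1}S(u)^{-1}=\kappa^{-1}\cdot uv^{-2}=v^{-1}.$$

## 4. Colored Jones and Rozansky polynomials, and the equivalence problem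

**Definition (colored Jones polynomials).** For $n\ge2$,
$$J_K^n(q)=\frac{q^{-c_n}}{\{n\}_q}\,RT(K;V_n)\in\mathbb Z[q,q^{-1}],$$
where $RT(K;V_n)$ is the Reshetikhin–Turaev invariant of the 0-framed knot $K$ colored by the $n$-dimensional irreducible representation $V_n$ of $U_h(\mathfrak{sl}_2)$, $q=e^h$, $c_n=(n-1)(n+1)/2$ (not to be confused with $c_m=h^m/[m]_q!$), and $\{n\}_q=q^{-n+1}[n]_{q^2}=RT(O;V_n)$ with $[n]_s=1+s+\dots+s^{n-1}$. The normalization is such that $J_O^n=1$ for the unknot $O$.

**Example.** $\{2\}_q=q^{-1}(1+q^2)=q^{-1}+q$.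

**Definition (Rozansky polynomials).** Let $\Delta_K$ be the Alexander polynomial, normalized by $\Delta_K(t)=\Delta_K(t^{-1})$ and $\Delta_K(1)=1$. By a theorem of Rozansky there are symmetric Laurent polynomials $P_K^i\in\mathbb Z[t,t^{-1}]$, $i\ge0$, with $P_K^0=1$ and, for all $n\ge2$,
$$J_K^n(q)=\sum_{i\ge0}\frac{P_K^i(q^n)}{\Delta_K^{2i+1}(q^n)}(q-1)^i\in\mathbb Q[[q-1]],$$
both sides being expanded in powers of $q-1$, which makes sense because $\Delta_K(1)=1$. (Here $t$ is only the variable of a polynomial.)

**Example.** For the unknot, $\Delta_O=1$, and $P_O^0=1$, $P_O^i=0$ for $i\ge1$ satisfy the expansion.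

**Known theorem (Habiro, Rozansky).** For 0-framed knots the following invariants are equivalent, that is, each determines the others:

1. the universal invariant $Z_U(K)$;
2. the colored Jones polynomials $\{J_K^n\}_{n\ge2}$;
3. the Rozansky polynomials $\{P_K^n\}_{n\ge1}$ together with $\Delta_K$.

Since $\mathbb D\to U$ sends $Z_{\mathbb D}(K)$ to $Z_U(K)$, the invariant $Z_{\mathbb D}(K)$ determines all three. Now the question, stated as a conjecture in Jorge Becerra, "On Bar-Natan – van der Veen's perturbed Gaussians", arXiv:2302.01124 (2023): does the arrow reverse? Passing from $\mathbb D$ to $U$ sets $\epsilon=1$ and kills a central element, and a general element of $\mathbb D$ loses information both times. Does $Z_{\mathbb D}(K)$ lose any? It does not: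

**Theorem 1.** For all 0-framed knots $K,K'$: $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$ if and only if $Z_U(K)=Z_U(K')$. Hence, by the Known theorem, $Z_{\mathbb D}(K)$ is equivalent to each of 1–3.

We shall also prove an explicit formula, valid for every framing. Let $\mathbb D_{loc}\cong\mathbb Q[\epsilon^{\pm1}][y,b,a,x][[h]]$ be the $h$-completion of $\mathbb D[\epsilon^{-1}]$.

**Theorem 2.** Let $K$ have framing $f$, put $t=b-\epsilon a$, and write $Z_U(K)=\sum z_{k,i,j}\,h^ky^iH^jx^i$. Then in $\mathbb D_{loc}$
$$Z_{\mathbb D}(K)=e^{-\eta\frac{hf}{4\epsilon}t^2}\sum_{k,i,j}z_{k,i,j}\,\epsilon^{k-i-j}h^k\;y^i\Big(\frac{b+\epsilon a}2\Big)^jx^i.$$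
If $f=0$, then $z_{k,i,j}=0$ unless $i+j\le k$, so the sum lies in $\mathbb D$. Moreover, for knots with arbitrary framings, $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$ if and only if $Z_U(K)=Z_U(K')$.

That $Z_U(K)$ has the stated shape is part of what we prove.

## 5. First order in $h$, and the framing factor

To order $h$ everything can be done by hand. A crossing of sign $s$ contributes $\eta s(ab+yx)$ or $\eta s(ab+xy)$, depending on which leg is multiplied first, and $xy\equiv yx+(b+\epsilon a)$ mod $h$. Each rotation contributes $\mp\frac12(b+\epsilon a)$ by the first-order example of Section 2. So, for some rational $c$ depending on the diagram,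
$$Z_{\mathbb D}(K)=1+h\big(\eta w(ab+yx)+c\,(b+\epsilon a)\big)+O(h^2).$$
If $w=0$, only $c(b+\epsilon a)$ remains, and its image $2cH$ in $U$ determines it. To this order nothing is lost.

For $w\ne0$ look at $\epsilon=1$. With $H=\frac{a+b}2$ and $t=b-a$ we have $ab=H^2-\frac{t^2}4$. In the commutative model this gives
$$Z(K)=e^{\eta hw\,ab}=e^{-\eta hwt^2/4}\,e^{\eta hwH^2}.$$
The central variable $t$ appears, but only in a factor governed by the framing. The proof shows that the full algebra behaves the same way.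

## 6. A grading that makes $\epsilon$ redundant

This section recovers $Z_{\mathbb D}(K)$ from its value at $\epsilon=1$.

For $\lambda\in\mathbb Q^\times$ let $\sigma_\lambda$ be the continuous ring automorphism of $\mathbb D$ with
$$\epsilon\mapsto\lambda\epsilon,\quad h\mapsto\lambda^{-1}h,\quad b\mapsto\lambda b,\quad y\mapsto\lambda y,\quad a\mapsto a,\quad x\mapsto x.$$
It is $\mathbb Q$-linear but moves the ground ring. It exists because it fixes $h\epsilon$ and $hb$, hence $q,A,B$, and multiplies both sides of each relation by the same scalar: $[a,x]=x$ by $1$; $[a,y]=-y$, $[b,x]=\epsilon x$ and $xy-qyx=(1-AB)/h$ by $\lambda$; $[b,y]=-\epsilon y$ by $\lambda^2$; and $[a,b]=0$ by $\lambda$. Its inverse is $\sigma_{\lambda^{-1}}$.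

**Definition (degree).** The monomial $\epsilon^ph^ky^ib^ja^lx^r$ has degree $d=p-k+i+j$; $\sigma_\lambda$ multiplies it by $\lambda^d$. By uniqueness of the PBW expansion (take $\lambda=2$), an element is fixed by all $\sigma_\lambda$ exactly when only terms of degree $0$ occur.

**Example.** $hy$, $hb$, $h\epsilon$, $a$, $x$ have degree $0$. The element $h(\epsilon-1)$, which dies in $\mathbb D_1$, has a part of degree $0$ and a part of degree $-1$.

**Lemma 1.** $Z_{\mathbb D}(K)$ has degree $0$. A degree-$0$ element of $\mathbb D$ is determined by its image in $\mathbb D_1$.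

**Proof.** We show that every decoration is fixed by $\sigma_\lambda$. Each term $\frac{h^{m+n}}{[m]_q!n!}y^mb^n\otimes a^nx^m$ of $R$ is multiplied by $\lambda^{-(m+n)}\lambda^{m+n}=1$, so $R$ and $R^{-1}$ are fixed by $\sigma_\lambda\otimes\sigma_\lambda$. Next, $\sigma_\lambda S\sigma_\lambda^{-1}$ is a continuous $\mathbb Q[\epsilon][[h]]$-linear antiautomorphism. It agrees with $S$ on generators; for example $y\mapsto\lambda^{-1}y\mapsto-\lambda^{-1}yB^{-1}\mapsto-yB^{-1}$. So $S$ commutes with $\sigma_\lambda$. Hence $u$ is fixed, then $\kappa^2=uS(u)^{-1}$ by (2), then $\kappa$ by the series (3). Since $\sigma_\lambda$ is a ring homomorphism, $Z_{\mathbb D}(K)$ is fixed, so it has degree $0$.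

For the second claim, in a degree-$0$ element the coefficient of $h^ky^ib^ja^lx^r$ is a rational multiple of the single power $\epsilon^{k-i-j}$. Setting $\epsilon=1$ leaves exactly that rational number, which we read off in the PBW expansion of $\mathbb D_1$. $\square$

## 7. $\mathbb D_1$ splits as an algebra but not as a Hopf algebra

From here through Section 10, $\epsilon=1$. Put $t=b-a$ and $H=\frac{a+b}2$, so that
$$a=H-\tfrac t2,\quad b=H+\tfrac t2,\quad AB=e^{-2hH},\quad ab=H^2-\tfrac{t^2}4,$$
$$[H,x]=x,\qquad[H,y]=-y,\qquad xy-qyx=\tfrac{1-e^{-2hH}}h.$$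
Since $\mathbb Q[a,b]=\mathbb Q[H,t]$, the monomials $y^iH^jt^kx^l$ form a topological basis of $\mathbb D_1$ over $\mathbb Q[[h]]$. The relations do not involve $t$, which suggests removing it.

**Definition.** $U'$ is the closed $\mathbb Q[[h]]$-span of the $y^iH^jx^l$ in $\mathbb D_1$, and $U_0'=\{z\in U':[H,z]=0\}$.

**Example.** $yx$, $H$ and $e^{-hH^2}$ lie in $U'_0$; $x$ lies in $U'$ but not in $U_0'$; $A=e^{-hH}e^{ht/2}$ does not lie in $U'$. Since $[H,y^iH^jx^l]=(l-i)y^iH^jx^l$, the space $U'_0$ is the closed span of the $y^iH^jx^i$.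

**Lemma 2.** $U'$ is a closed subalgebra, and the projection $\pi:\mathbb D_1\to\mathbb D_1/(t)=U$ restricts to an isomorphism $U'\to U$.

**Proof.** We check that $U'$ is stable under left multiplication by $y$, $H$ and $x$. For $y$ this is clear. For $H$ it holds because $Hy^i=y^i(H-i)$. For $x$, apply the last relation repeatedly:
$$xy^i=q^iy^ix+\sum_{l<i}q^ly^l\,\tfrac{1-e^{-2hH}}h\,y^{i-1-l},$$
and then use $f(H)y=yf(H-1)$ and $xf(H)=f(H-1)x$ to bring $x\cdot y^iH^jx^l$ into the span of basis monomials without $t$. By linearity and continuity, $U'\cdot U'\subset U'$. Since $t$ is central, $t\mathbb D_1$ is the closed span of the $y^iH^jt^kx^l$ with $k\ge1$, a complement of $U'$. So $\pi|_{U'}$ is bijective. $\square$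

Theorem 1 would follow from $Z_{\mathbb D_1}(K)\in U'$ for 0-framed $K$. The first thing to try is functoriality: if $U'$ were a sub-Hopf algebra containing the legs of $R$, the invariant would be computed inside $U'$. This stops at once. We have
$$\Delta x=x\otimes e^{-hH}e^{ht/2}+1\otimes x,$$
whose expansion contains $\frac h2\,x\otimes t$, so $\Delta(U')\not\subset U'\hat\otimes U'$. Likewise $h\,b\otimes a=h(H+\frac t2)\otimes(H-\frac t2)$ shows that $R$ has $t$ in its legs. So we must track $t$ by hand. The balancing element causes no trouble: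

**Lemma 3.** $\kappa\in U'_0$, and $\kappa=1-hH+O(h^2)$.

**Proof.** We compute $u$ and watch where $t$ goes. Since $a^ny^m=y^m(a-m)^n$,
$$u=\sum_{m,n}c_m\tfrac{h^n}{n!}S(x)^m(-a)^ny^mb^n=\sum_mc_m(-1)^m(xA^{-1})^my^me^{-h(a-m)b}=\sum_mc_m(-1)^m(xA^{-1})^my^mB^{-m}e^{-hab}.$$
By (1), $A^{-1}x=qxA^{-1}$ and $A^{-1}y=q^{-1}yA^{-1}$, so $(xA^{-1})^my^m=q^{r_m}x^my^mA^{-m}$ with $r_m=\frac{m(m-1)}2-m^2=-\frac{m(m+1)}2$. Also $A^{-m}B^{-m}=e^{2mhH}$ and $e^{-hab}=e^{ht^2/4}e^{-hH^2}$. Hence
$$u=e^{ht^2/4}u_0,\qquad u_0=\sum_m(-1)^mc_mq^{r_m}x^my^me^{2mhH}e^{-hH^2}\in U'_0.$$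
Next, $S$ preserves $U'_0$: by (1), for some integer $r$,
$$S(y^iH^jx^i)=(xA^{-1})^i(-H)^j(yB^{-1})^i=q^rx^i(-H)^jy^i(AB)^{-i}=q^rx^i(-H)^jy^ie^{2ihH}\in U'_0.$$
As $S(t)=-t$, we get $S(u)=e^{ht^2/4}S(u_0)$. In (2) the factors $e^{ht^2/4}$ cancel: $\kappa^2=u_0S(u_0)^{-1}$. Here $S(u_0)\equiv1$ mod $h$, so its inverse is a geometric series in $U'_0$. Thus $\kappa^2\in U'_0$, and $\kappa\in U_0'$ by (3). Finally $u_0=1-h(xy+H^2)+O(h^2)$, $S(u_0)=1-h(yx+H^2)+O(h^2)$ and $xy-yx\equiv2H$ mod $h$, so $\kappa^2=1-2hH+O(h^2)$. $\square$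

**Example (the kink again).** Its value $v^{-1}=u^{-1}\kappa=e^{-ht^2/4}\,u_0^{-1}\kappa$ is a framing factor times an element of $U_0'$.

## 8. Splitting $R$, and the words of the trefoil and the figure-eight knot

All decorations are multiplied in the single algebra $\mathbb D_1$, where $t$ is central. So the multiplication map factors through the completed tensor powers of $\mathbb D_1$ over $\mathbb Q[t][[h]]$, where $t\otimes1=1\otimes t=t$, and decorations may be regarded as elements there. In these tensor powers put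
$$F=\exp\!\big(\tfrac{ht}4(1\otimes H-H\otimes1)\big),\qquad R_0=\sum_mc_m(y^m\otimes1)\,e^{hH\otimes H}\,(1\otimes x^m).$$

**Lemma 4.** Over $\mathbb Q[t][[h]]$, $R=e^{-ht^2/4}\,F\,R_0\,F$. The elements $R_0^{\pm1}$ have legs in $U'$ and commute with $H\otimes1+1\otimes H$.

**Proof.** The aim is to move the $t$-dependence of $R$ to its two outer sides. From
$$b\otimes a=H\otimes H+\tfrac t2(1\otimes H-H\otimes1)-\tfrac{t^2}4$$
we get $e^{hb\otimes a}=e^{-ht^2/4}\,F\,e^{hH\otimes H}\,F$. For $\alpha\in h\mathbb Q[t][[h]]$ we have $e^{\alpha H}ye^{-\alpha H}=e^{-\alpha}y$ and $e^{\alpha H}xe^{-\alpha H}=e^{\alpha}x$. With $\alpha=-\frac{ht}4$ on the first leg and $\alpha=\frac{ht}4$ on the second,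
$$(y^m\otimes1)F=e^{-mht/4}F(y^m\otimes1),\qquad F(1\otimes x^m)=e^{mht/4}(1\otimes x^m)F.$$
The two scalars cancel in each term of $R$, which gives the formula. $R_0$ has legs in the algebra $U'$ and $R_0\equiv1$ mod $h$, so $R_0^{-1}$, a geometric series, has legs in $U'$. Finally $[H,y]=-y$ and $[H,x]=x$ show that $y\otimes x$ commutes with $H\otimes1+1\otimes H$, and so does $H\otimes H$. $\square$

Let $g=e^{htH/4}$, and take $\eta=\theta=1$, multiplying left to right. Write $X$ for an over-leg and $X'$ for an under-leg of $R_0^{s}$. By Lemma 4, apart from the factors $e^{\mp ht^2/4}$, a positive crossing carries $g^{-1}Xg^{-1}$ on its over-strand and $gX'g$ on its under-strand, and a negative crossing carries $gXg$ and $g^{-1}X'g^{-1}$. The powers of $\kappa$ commute with $g$ by Lemma 3, so I omit them in the two examples.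

**Example (trefoil).** The positive trefoil has the word over $1$, under $2$, over $3$, under $1$, over $2$, under $3$. The product is
$$g^{-1}X_1g^{-1}\cdot gX_2'g\cdot g^{-1}X_3g^{-1}\cdot gX_1'g\cdot g^{-1}X_2g^{-1}\cdot gX_3'g=g^{-1}\,X_1X_2'X_3X_1'X_2X_3'\,g.$$
Everything cancels between neighbors.

One might hope that this always happens. It does not once both signs occur.

**Example (figure-eight knot).** The standard diagram has, with signs, the word
$$\text{over }a^+,\ \text{under }d^-,\ \text{over }c^-,\ \text{under }a^+,\ \text{over }b^+,\ \text{under }c^-,\ \text{over }d^-,\ \text{under }b^+.$$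
The product is
$$g^{-1}X_ag^{-1}\cdot g^{-1}X_d'g^{-1}\cdot gX_cg\cdot gX_a'g\cdot g^{-1}X_bg^{-1}\cdot g^{-1}X_c'g^{-1}\cdot gX_dg\cdot gX_b'g$$
$$=g^{-1}\,X_a\,(g^{-2}X_d'X_cg^{2})\,X_a'X_b\,(g^{-2}X_c'X_dg^{2})\,X_b'\,g.$$
Neighbor cancellation stops between over $a^+$ and under $d^-$, where $g^{-2}$ is left. It cannot be pushed through a single leg for free: a leg $X$ with $[H,X]=kX$ satisfies $g^{-2}Xg^2=e^{-kht/2}X$. But both legs of $c$ are conjugated by $g^{-2}$, and so are both legs of $d$. By Lemma 4 conjugating both legs of $R_0^{\pm1}$ by the same power of $g$ changes nothing. So the inner powers disappear.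

What we need, then, is a reason why the two visits to a crossing always see the same accumulated power of $g$. The accumulated power is a function on the edges of the diagram that jumps by $\pm1$ at each crossing. The planar diagram supplies exactly such a function.

## 9. Winding numbers absorb the gauge factors

**Definition (edge values).** Close the long-knot diagram $D$ by an arc disjoint from $D$. Let $\nu$ be the winding number function on the complementary regions of the closed curve: the region to the left of the curve has value one more than the region to its right. For an edge $e$, let $\nu(e)$ be the average of the values on its two sides. The first and last edges of $D$ belong to one edge of the closed curve, so they have the same value $\nu_\infty$.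

**Example (kink).** Close the kink of Section 3 by an arc on its left. The closed curve winds counterclockwise around the region on its left, which gets value $1$; the outer region has $0$, and the inside of the clockwise loop has $-1$. The edges have values $\frac12,-\frac12,\frac12$. The mean of incoming and outgoing values is $0$ on both visits to the crossing.

**Proposition 5.** For a long knot $K$ with a diagram of writhe $w$,
$$Z_{\mathbb D_1}(K)=e^{-\eta hwt^2/4}Z_0,\qquad Z_0\in U'_0,\qquad\pi(Z_0)=Z_U(K).$$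
In particular $Z_{\mathbb D_1}(K)\in U'$ if $K$ is 0-framed.

**Proof.**

**Step 1: the jump of $\nu$ at a crossing.** We relate the jump to the sign and the over/under information. Let a strand $\gamma$ cross a strand $\delta$, and let $d=\operatorname{sgn}\det(\dot\gamma,\dot\delta)$. If $d=1$, for instance $\dot\gamma=(1,0)$ and $\dot\delta=(0,1)$, then $\gamma$ passes from the left of $\delta$ to its right, so the values on both sides of $\gamma$ drop by $1$. If $d=-1$ they rise by $1$. Thus $\nu_{out}(\gamma)-\nu_{in}(\gamma)=-d$. The crossing sign is $s=\operatorname{sgn}\det(\text{over},\text{under})$, so $d=s$ if $\gamma$ is the over-strand and $d=-s$ if it is the under-strand.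

**Step 2: both visits have the same mean.** This is the fact that the figure-eight word asked for. With both strands pointing upward, the four regions at the crossing have values $k$ on the left, $k-1$ at the top and bottom, and $k-2$ on the right. The two edges on the left side of the crossing (lower left, upper left) have value $k-\frac12$, and the two on the right side have $k-\frac32$. Each strand goes from one side to the other, so on each strand $\nu_{in}$ and $\nu_{out}$ are these two numbers in some order. Both strands have the mean $\mu=\frac12(\nu_{in}+\nu_{out})=k-1$.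

**Step 3: the factors from $F$ are half-jumps.** Put $G^c=\exp(c\,\eta\theta\,htH/2)$. By Lemma 4 a crossing of sign $s$ carries
$$R^{\eta s}=e^{-\eta sht^2/4}\,F^{\eta s}R_0^{\eta s}F^{\eta s}.$$
Here $F^{\eta s}$ contributes $e^{-\eta shtH/4}$ on the first leg and $e^{+\eta shtH/4}$ on the second. In terms of strands, this is $e^{-\eta\theta shtH/4}$ on the over-strand and $e^{+\eta\theta shtH/4}$ on the under-strand. By Step 1 both are $e^{-\eta\theta d\,htH/4}=G^{(\nu_{out}-\nu_{in})/2}$. So a leg $X$ of $R_0^{\eta s}$ is dressed to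
$$G^{\frac{\nu_{out}-\nu_{in}}2}\,X\,G^{\frac{\nu_{out}-\nu_{in}}2}=G^{-\nu_{in}}\,(G^\mu XG^{-\mu})\,G^{\nu_{out}}=G^{\nu_{out}}\,(G^{-\mu}XG^\mu)\,G^{-\nu_{in}}, \tag{4}$$
because $\mu-\nu_{in}=\nu_{out}-\mu=\frac{\nu_{out}-\nu_{in}}2$.

**Step 4: telescoping.** We now multiply along the strand. If factors are multiplied from left to right, use the first expression in (4). The value $\nu_{out}$ at one leg is $\nu_{in}$ at the next, and any $\kappa^{\pm1}$ between them commutes with $G$ by Lemma 3. So the outer powers cancel between consecutive legs, and $G^{-\nu_\infty}$ and $G^{\nu_\infty}$ remain at the two ends. The conjugations by $G^\mu$ have the same $\mu$ on both legs of a crossing by Step 2. By Lemma 4 they are trivial: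
$$(G^\mu\otimes G^\mu)\,R_0^{\eta s}\,(G^{-\mu}\otimes G^{-\mu})=R_0^{\eta s},$$
since $G^\mu\otimes G^\mu=\exp\!\big(\tfrac12\mu\eta\theta ht(H\otimes1+1\otimes H)\big)$. If factors are multiplied from right to left, use the second expression in (4) in the same way. The scalars $e^{-\eta sht^2/4}$ multiply to $e^{-\eta hwt^2/4}$. In either case
$$Z_{\mathbb D_1}(K)=e^{-\eta hwt^2/4}\,G^{\mp\nu_\infty}\,Z_0\,G^{\pm\nu_\infty},$$
where $Z_0$ is the product along the strand of the legs of the $R_0^{\pm1}$ and of the $\kappa^{\pm1}$.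

**Step 5: the two end factors cancel.** By Lemmas 2–4, $Z_0\in U'$. To see that it commutes with $H$, recall that $[H,\cdot]$ is a derivation, so $[H,Z_0]$ is the product along the strand of the tensor of decorations, after $[H,\cdot]$ has been applied to each slot in turn and the results added. Group the slots: the two slots of a crossing together give the commutator of $H\otimes1+1\otimes H$ with $R_0^{\pm1}$, which is $0$ by Lemma 4, and a slot with $\kappa^{\pm1}$ gives $0$ by Lemma 3. Hence $[H,Z_0]=0$, so $Z_0\in U'_0$ and $G^{\mp\nu_\infty}Z_0G^{\pm\nu_\infty}=Z_0$.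

**Step 6: the image in $U$.** Since $\pi(Z_{\mathbb D_1}(K))=Z_U(K)$ and $\pi(t)=0$, we get $\pi(Z_0)=Z_U(K)$. If $w=0$, then $Z_{\mathbb D_1}(K)=Z_0\in U'$. $\square$

**Example (edge values for the figure-eight word).** By Step 1 the jumps $-d$ along the word of Section 8 are $-1,-1,+1,+1,-1,-1,+1,+1$. Relative to the first edge, the edge values are $0,-1,-2,-1,0,-1,-2,-1,0$. The means at the eight legs $a,d,c,a,b,c,d,b$ are
$$-\tfrac12,\ -\tfrac32,\ -\tfrac32,\ -\tfrac12,\ -\tfrac12,\ -\tfrac32,\ -\tfrac32,\ -\tfrac12,$$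
the same on both visits to each crossing. For $\eta=\theta=1$, $G=g^2$. The legs of $c$ and $d$ are conjugated by $G^{-3/2}=g^{-3}$ and those of $a$ and $b$ by $g^{-1}$, which is the pattern found by hand.

## 10. Proof of Theorem 1

If $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$, then $Z_U(K)=Z_U(K')$, because $\mathbb D\to U$ sends $Z_{\mathbb D}$ to $Z_U$.

Conversely, let $K,K'$ be 0-framed with $Z_U(K)=Z_U(K')$.

**Step 1: equality at $\epsilon=1$.** By Proposition 5 with $w=0$, both $Z_{\mathbb D_1}(K)$ and $Z_{\mathbb D_1}(K')$ lie in $U'$, and their images under $\pi$ agree. By Lemma 2, $\pi|_{U'}$ is injective, so $Z_{\mathbb D_1}(K)=Z_{\mathbb D_1}(K')$.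

**Step 2: equality for all $\epsilon$.** By Lemma 1 both $Z_{\mathbb D}(K)$ and $Z_{\mathbb D}(K')$ have degree $0$, and they have the same image in $\mathbb D_1$. By Lemma 1 again, $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$.

With the Known theorem, $Z_{\mathbb D}(K)$ is equivalent to each of 1–3. $\blacksquare$

## 11. The formula for every framing

Now $\epsilon$ is general again and $t=b-\epsilon a$. The automorphisms $\sigma_\lambda$ extend to $\mathbb D_{loc}$, and so does the degree. A degree-$0$ element of $\mathbb D_{loc}$ is determined by its value at $\epsilon=1$ for the reason given in Lemma 1: the coefficient of $h^ky^ib^ja^lx^r$ is a rational multiple of $\epsilon^{k-i-j}$, now possibly a negative power. By PBW, $\mathbb D\subset\mathbb D_{loc}$.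

**Proof of Theorem 2.**

**Step 1: the formula.** Both sides have degree $0$ and agree at $\epsilon=1$. In detail: by Proposition 5, $Z_U(K)=\pi(Z_0)$ with $Z_0\in U'_0$, so $Z_U(K)=\sum z_{k,i,j}h^ky^iH^jx^i$ and, since $\pi|_{U'}$ is an isomorphism, $Z_0$ is the same sum read in $U'$. For each $k$ only finitely many $z_{k,i,j}$ are nonzero, so the right side of the theorem converges in $\mathbb D_{loc}$. Both $b$ and $\epsilon a$ have degree $1$. Hence $ht^2/\epsilon$ has degree $-1+2-1=0$, and the term with indices $k,i,j$ has degree $(k-i-j)-k+i+j=0$. As the $\sigma_\lambda$ are ring automorphisms, the whole right side has degree $0$, and so has $Z_{\mathbb D}(K)$ by Lemma 1. At $\epsilon=1$ the right side becomes $e^{-\eta hft^2/4}Z_0=Z_{\mathbb D_1}(K)$ by Proposition 5 with $w=f$. So the two sides are equal.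

**Step 2: no negative powers of $\epsilon$ when $f=0$.** We use that $Z_{\mathbb D}(K)$ lies in $\mathbb D$, which the formula alone does not show. Let $f=0$ and expand the right side in the PBW basis. The monomial $h^ky^ib^jx^i$, without $a$, arises only from the term with the same $k,i,j$, and its coefficient is $2^{-j}z_{k,i,j}\epsilon^{k-i-j}$. It must lie in $\mathbb Q[\epsilon]$, so $i+j\le k$ whenever $z_{k,i,j}\ne0$. Hence the sum lies in $\mathbb D$.

**Step 3: arbitrary framings.** If $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$, apply $\mathbb D\to U$. Conversely, by Step 1, $Z_U(K)$ together with $f$ determines $Z_{\mathbb D}(K)$, so it suffices that $Z_U(K)$ determines $f$. We have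
$$R_0^{\pm1}=1\pm h(H\otimes H+y\otimes x)+O(h^2),\qquad\kappa^{\pm1}=1\mp hH+O(h^2),\qquad xy\equiv yx+2H\bmod h.$$
A crossing of sign $s$ carries $R_0^{\eta s}$ in $Z_0$, so the $h^1$-coefficient of $Z_U(K)$ is $\eta f(H^2+yx)+\mathrm{const}\cdot H$. The coefficient of $yx$ is $z_{1,1,0}=\eta f$, from which $f$ is read off. $\blacksquare$

**Example (order $h$ of the formula).** By Step 3, $z_{1,1,0}=z_{1,0,2}=\eta f$ and $z_{1,0,1}=c'$ for some rational $c'$. The right side of Theorem 2 to order $h$ is
$$1+h\Big(-\frac{\eta f}{4\epsilon}(b-\epsilon a)^2+\frac{\eta f}{4\epsilon}(b+\epsilon a)^2+\eta f\,yx+\frac{c'}2(b+\epsilon a)\Big)=1+h\Big(\eta f(ab+yx)+\frac{c'}2(b+\epsilon a)\Big).$$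
This agrees with Section 5. For $f\ne0$ each of the two factors separately needs $\epsilon^{-1}$, and the poles cancel in the product, as they must since $Z_{\mathbb D}(K)\in\mathbb D$.
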